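# Local orthogonality preservers of Hilbert $C^*$-modules

## 1. Scalar multiples of isometries, and their module version

Let $\theta:H\to K$ be a linear map between Hilbert spaces, not assumed continuous, such that $x\perp y$ implies $\theta(x)\perp\theta(y)$. The first guess is that $\theta$ is a scalar multiple of an isometry, and this is correct. If $x,y$ are orthonormal, then $x+y\perp x-y$, so
$$0=\langle\theta(x)+\theta(y),\theta(x)-\theta(y)\rangle=\|\theta(x)\|^2-\|\theta(y)\|^2,$$
because the two cross terms vanish. So $\theta$ stretches orthonormal vectors equally. If $x,y$ are independent unit vectors, choose a unit vector $z\perp x$ in their span and write $y=\alpha x+\beta z$; then $\|\theta(y)\|^2=|\alpha|^2\|\theta(x)\|^2+|\beta|^2\|\theta(z)\|^2=\|\theta(x)\|^2$. Hence there is $u\ge0$ with $\|\theta(x)\|^2=u\|x\|^2$ for all $x$, and polarization gives $\langle\theta(x),\theta(y)\rangle=u\langle x,y\rangle$.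

Now replace the scalars $\mathbb C$ by a $C^*$-algebra $A$.

**Definition 1.1.** A *Hilbert $A$-module* $E$ is a complex right $A$-module with an $A$-valued inner product, conjugate-linear in the first variable, with
$$\langle xa,yb\rangle=a^*\langle x,y\rangle b,\qquad \langle x,y\rangle^*=\langle y,x\rangle,\qquad \langle x,x\rangle\ge0,$$
$\langle x,x\rangle=0$ only for $x=0$, and $E$ complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. It is *full* if the span of $\{\langle x,y\rangle:x,y\in E\}$ is dense in $A$.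

The basic example is $E=A$ with $\langle x,y\rangle=x^*y$, which is full. Over $A=C[0,1]$ the module $C_0((0,1])$ (functions vanishing at $0$) with $\langle f,g\rangle=\bar fg$ is not full.

**Definition 1.2.** A $\mathbb C$-linear map $\theta:E\to F$ between Hilbert $A$-modules, not assumed bounded, is *local* if $xa=0$ implies $\theta(x)a=0$ $(x\in E,\ a\in A)$. It is *orthogonality preserving* if $\langle x,y\rangle=0$ implies $\langle\theta(x),\theta(y)\rangle=0$.

Every $A$-linear map is local, since then $\theta(x)a=\theta(xa)$. On $E=F=C[0,1]$, locality says that $\theta(f)g=0$ whenever $fg=0$: $\theta$ does not enlarge supports.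

What should replace the scalar $u\ge0$? A positive element, which should be central because it plays the role of a scalar, and which should lie in the multiplier algebra $M(A)$ because $A$ may have no unit. This is the conjecture in C.W. Leung, C.K. Ng and N.C. Wong, "Linear orthogonality preservers of Hilbert $C^*$-modules over $C^*$-algebras with real rank zero", arXiv:0910.2335 (2009).

**Conjecture.** Let $E,F$ be Hilbert $A$-modules with $E$ full, and let $\theta:E\to F$ be $\mathbb C$-linear, local and orthogonality preserving. Then there is a central positive $u\in M(A)$ with $\langle\theta(x),\theta(y)\rangle=u\langle x,y\rangle$ for all $x,y\in E$.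

The guess is correct: the conjecture is true, and these notes prove it. First, some tests.

**Example 1.3** ($A=\mathbb C$). Every linear map is local, since $xa=0$ forces $x=0$ or $a=0$. The conjecture is then the Hilbert space statement just proved.

**Example 1.4** ($A=\mathbb C\oplus\mathbb C$). Here $E=E_1\oplus E_2$ with Hilbert spaces $E_i$, and $\langle x,y\rangle=(\langle x_1,y_1\rangle,\langle x_2,y_2\rangle)$. If $x\in E_1$, then $x(0,1)=0$, so $\theta(x)(0,1)=0$ and $\theta(x)\in F_1$; likewise for $E_2$. So $\theta=\theta_1\oplus\theta_2$, each $\theta_i$ preserves orthogonality, and $u=(u_1,u_2)$ works. Localness cannot be dropped: the flip $\theta(s,t)=(t,s)$ on $E=F=A$ preserves orthogonality, but $\langle\theta(1,0),\theta(1,0)\rangle=(0,1)$ does not lie in $M(A)\cdot(1,0)=\mathbb C(1,0)$.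

**Example 1.5** ($A=E=F=M_n(\mathbb C)$). Suppose we already know that $\theta(x)=mx$ for a matrix $m$. For $\xi\perp\eta$ in $\mathbb C^n$ and a unit vector $\zeta$, put $x=\xi\zeta^*$, $y=\eta\zeta^*$. Then $x^*y=\zeta(\xi^*\eta)\zeta^*=0$, so $0=x^*m^*my=\zeta(\xi^*m^*m\eta)\zeta^*$ and $\xi^*m^*m\eta=0$. So $m^*m\eta\in(\eta^\perp)^\perp=\mathbb C\eta$ for every $\eta$, hence $m^*m$ is a scalar $u\ge 0$, which is central.

**Example 1.6** ($A=E=F=C[0,1]$). Now $\langle f,g\rangle=\bar fg=0$ means $fg=0$. A local map automatically preserves orthogonality: $fg=0$ gives $\theta(f)g=0$, and since $g\,\theta(f)=0$, locality again gives $\theta(g)\theta(f)=0$. So orthogonality contributes nothing, and the whole claim, including boundedness, must come from locality: we must show $\theta(f)=\theta(1)f$. This is not obvious. On $C^\infty[0,1]$ the derivative does not enlarge supports (if $fg=0$, then $f=0$ on the open set where $g\neq0$, so $f'g=0$), yet it is not linear over functions. So the completeness of the algebra must be used.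

The tests suggest two separate tasks: deduce $A$-linearity from locality, and then find $u$ for $A$-linear maps.

## 2. Textbook facts and the three theorems

For a $C^*$-algebra $B$, let $B^1$ be $B$ if $B$ is unital and its minimal unitization otherwise. A Hilbert $A$-module is a unital $A^1$-module (if $A$ has a unit $1$, then $\langle x-x1,x-x1\rangle=0$), and $\langle xa,yb\rangle=a^*\langle x,y\rangle b$ for $a,b\in A^1$ too. An $A$-linear map is then $A^1$-linear. "Ideal" means two-sided ideal, not necessarily closed unless stated.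

**Fact 2.1.** If $y$ lies in a Hilbert $A$-module and $yA=0$, then $y=0$. Indeed $\langle y,y\rangle^2=\langle y,y\langle y,y\rangle\rangle=0$.

**Fact 2.2.** Every $x$ in a Hilbert $A$-module $E$ has the form $x=r\langle r,r\rangle$ with $r\in E$. (Raeburn–Williams, *Morita Equivalence and Continuous-Trace $C^*$-Algebras*, Prop. 2.31.)

*Proof.* Let $\tau=\langle x,x\rangle$, $\phi_m(s)=(s+\frac1m)^{-1/3}$ and $r_m=x\phi_m(\tau)$; formally we want $r=x\tau^{-1/3}$. On $[0,\|\tau\|]$ the functions $s^{1/2}\phi_m(s)$ increase to the continuous function $s^{1/6}$, hence converge uniformly by Dini's theorem. Since $\|r_m-r_k\|^2=\|\tau(\phi_m(\tau)-\phi_k(\tau))^2\|$, the sequence $(r_m)$ is Cauchy. Let $r$ be its limit. Then $\langle r,r\rangle=\lim\tau\phi_m(\tau)^2=\tau^{1/3}$. Moreover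
$$\|x-r_m\tau^{1/3}\|^2=\big\|\big(\tau^{1/2}-\tau^{1/2}\phi_m(\tau)\tau^{1/3}\big)^2\big\|\to0,$$
because $s^{1/2}\phi_m(s)s^{1/3}\to s^{1/6}s^{1/3}=s^{1/2}$ uniformly. So $x=r\tau^{1/3}=r\langle r,r\rangle$. $\square$

**Fact 2.3.** $\mathcal L(E)$ denotes the $C^*$-algebra of adjointable operators on $E$. For $u,v\in E$ put $\Theta_{u,v}(x)=u\langle v,x\rangle$. Then
$$\Theta_{u,v}^*=\Theta_{v,u},\qquad T\Theta_{u,v}=\Theta_{Tu,v}\quad(T\in\mathcal L(E)),$$
and $\mathcal K(E)$, the closed span of the $\Theta_{u,v}$, is a closed ideal of $\mathcal L(E)$. We may regard $\mathcal K(E)^1$ as $\mathcal K(E)+\mathbb C1_E\subset\mathcal L(E)$. If $\mathcal K(E)$ has a unit $p$, then $p\,\Theta_{r,r}r=\Theta_{r,r}r$ for all $r$; by Fact 2.2 every vector is of the form $\Theta_{r,r}r$, so $p=1_E$. If $\mathcal K(E)$ has no unit, then $1_E\notin\mathcal K(E)$ and the sum is the minimal unitization. For $E=A$ we have $\Theta_{u,v}(x)=uv^*x$, so $\mathcal K(A)$ is $A$ acting by left multiplication.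

**Fact 2.4.** $M(A)$ is a unital $C^*$-algebra containing $A$ as a closed ideal, with $mA=0$ only for $m=0$, and $\|m\|=\sup\{\|ma\|:a\in A,\|a\|\le1\}$. If $L,R:A\to A$ satisfy $aL(b)=R(a)b$ for all $a,b$ (a double centralizer), there is a unique $m\in M(A)$ with $ma=L(a)$, $am=R(a)$. If $A$ is represented nondegenerately and faithfully on a Hilbert space, so is $M(A)$. Examples: $M(A)=A$ for unital $A$; $M(C_0(\Omega))=C_b(\Omega)$, whose positive elements, all central, are the bounded continuous functions $\ge0$; the compact operators on $H\ne 0$ have multiplier algebra $\mathcal L(H)$, whose central positive elements are the scalars $\ge0$.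

**Fact 2.5.** Let $J$ be a closed ideal of a $C^*$-algebra $B$. Then $\{b:bJ=0\}=\{b:Jb=0\}=:J^\perp$. For if $bJ=0$ and $j\in J$, then $(jb)(jb)^*=j\,b(b^*j^*)=0$ since $b^*j^*\in J$; the other inclusion follows by taking adjoints. So $J^\perp$ is a closed ideal, and $J\cap J^\perp=0$ because $c\in J\cap J^\perp$ gives $cc^*=0$.

**Theorem A.** Every local $\mathbb C$-linear map $\theta:E\to F$ between Hilbert $A$-modules is $A$-linear.

**Theorem B.** If $E$ is full and $\theta:E\to F$ is $A$-linear and orthogonality preserving, then $\theta$ is bounded and there is a central positive $w\in M(A)$ with $\langle\theta(x),\theta(y)\rangle=w\langle x,y\rangle$ for all $x,y\in E$.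

Theorems A and B together prove the conjecture, with $u=w$. The strongest version is the following.

**Theorem C.** Let $E,F$ be Hilbert $A$-modules, let $I_E$ be the closed span of $\langle E,E\rangle$, and let $\theta:E\to F$ be $\mathbb C$-linear. The following are equivalent:

1. $\theta$ is local and orthogonality preserving;
2. there is a central positive $w\in M(I_E)$ with $\langle\theta(x),\theta(y)\rangle=w\langle x,y\rangle$ for all $x,y$;
3. there are a central positive $w\in M(I_E)$ and an $A$-linear inner-product-preserving map $V:\overline{Ew^{1/2}}\to F$ with $\theta(x)=V(xw^{1/2})$.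

In this case $w$ is unique (the same in 2 and 3), $V$ is unique given $\theta$, and $\|\theta\|^2=\|w\|$. Every central positive $w\in M(I_E)$ occurs (for $F=E$, $\theta(x)=xw^{1/2}$).

**Example 2.6** (why $M(I_E)$). Let $A=C[0,1]$, $E=F=C_0((0,1])$, and let $\theta$ be multiplication by $\sqrt{2+\sin(1/t)}$. Then $\langle\theta(f),\theta(g)\rangle=w\bar fg$ with $w(t)=2+\sin(1/t)$ in $C_b((0,1])=M(I_E)$. A $u\in M(A)=C[0,1]$ doing the same job would agree with $w$ on $(0,1]$, but $w$ has no continuous extension to $0$. So without fullness $M(A)$ is too small.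

## 3. Projections, matrix units and the limits of both

We start on Theorem A. Let $\theta:E\to F$ be local.

**Lemma 3.1.** If $x\in E$, $m\in A^1$ and $xm=0$, then $\theta(x)m=0$.

*Proof.* For $b\in A$ we have $mb\in A$ and $x(mb)=0$, so $\theta(x)mb=0$. Thus $\theta(x)mA=0$, and Fact 2.1 applies. $\square$

A sensible first approach uses projections. If $p\in A$ is a projection, then $xp(1-p)=0$ gives $\theta(xp)=\theta(xp)p$, and $x(1-p)p=0$ gives $\theta(x)p=\theta(xp)p$. Hence $\theta(xp)=\theta(x)p$, and $\theta$ commutes with the span of the projections. The approach stops at two points. First, there may be no projections: $C_0(\mathbb R)$ has none except $0$, since a continuous $\{0,1\}$-valued function on $\mathbb R$ is constant. Second, even if the span of the projections is dense in $A$, we cannot pass to the limit, because $\theta$ is not known to be continuous.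

To see what else locality offers, take $A=M_2(\mathbb C)$ and $e=e_{11}$, $f=e_{22}$, $n=e_{12}$. Then
$$(e+n)(n-f)=en-ef+n^2-nf=n-0+0-n=0,$$
so $\theta(xe+xn)(n-f)=0$. Since $xe\cdot f=0$ and $xn\cdot n=0$, two of the four terms vanish, and $\theta(xe)n=\theta(xn)f$. From $xn\cdot e=0$ we get $\theta(xn)=\theta(xn)(e+f)=\theta(xn)f$. From $xf\cdot n=0$ we get $\theta(x)n=\theta(xe)n$. Together, $\theta(xn)=\theta(x)n$: the map $\theta$ commutes exactly with the nilpotent $n$, and no limit was taken. The same holds for $e_{21}$, hence for the products $e_{11}=e_{12}e_{21}$ and $e_{22}=e_{21}e_{12}$, and $\theta$ is $A$-linear.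

The computation used only $ef=0$, $en=n=nf$ (and hence $n^2=0$). It does not need $e$ and $f$ to be projections, and such triples exist in every noncommutative $C^*$-algebra. What they miss is a commutative remainder, to be treated differently. The next section makes this precise.

## 4. Nilpotents with separated units

Let $B$ be a $C^*$-algebra.

**Definition 4.1.** $N(B)$ is the set of $n\in B$ for which there are $e,f\in(B^1)_+$ with $ef=0$ and $en=n=nf$. We call $e$ a left unit and $f$ a right unit of $n$. Let $J_0=J_0(B)$ be the subalgebra generated by $N(B)$, that is, the span of finite products, and let $J=\overline{J_0}$.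

Since $fe=(ef)^*=0$, we have $n^2=(nf)(en)=0$. Also $N(B)^*=N(B)$: exchange $e$ and $f$. If $B$ is commutative, then $n^2=0$ forces $n=0$, so $J=0$. If $B=M_2(\mathbb C)$, then $e_{12},e_{21}\in N(B)$ and $J_0=B$.

**Lemma 4.2.** $J_0$ is a self-adjoint ideal of $B$, and $B/J$ is commutative.

*Proof.* **Step 1: $J_0$ is an ideal.** Self-adjointness is clear. It suffices to show $bn\in J_0$ for $b\in B$ and $n\in N(B)$: then $b\,n_1n_2\cdots n_k=(bn_1)n_2\cdots n_k\in J_0$, so $BJ_0\subset J_0$, and adjoints give $J_0B\subset J_0$. The purpose of the step is to split $bn$ into two pieces that visibly have separated units.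

Let $e,f$ be units for $n$. Choose continuous $h_0,h_1,h_2,h_3:[0,\infty)\to[0,1]$ with

- $h_0=0$ on $[0,\frac34]$ and $h_0(1)=1$;
- $h_1=0$ on $[0,\frac12]$ and $h_1=1$ on $[\frac34,\infty)$;
- $h_2=0$ on $[0,\frac14]$ and $h_2=1$ on $[\frac12,\infty)$;
- $h_3(0)=0$ and $h_3=1$ on $[\frac14,\infty)$.

Then $h_{i+1}h_i=h_i$, $h_i(0)=0$ and $h_i(1)=1$. Put $e_i=h_i(e)$, $f_i=h_i(f)$. From $en=n$ we get $h(e)n=h(1)n$ first for polynomials $h$ and then for continuous $h$; the same holds on the right. So $e_in=n=nf_i$. Since $ef=fe=0$ and $h_i(0)=0$ (approximate by polynomials without constant term), $e_if_j=f_je_i=0$ for all $i,j$. Now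
$$bn=(1-f_2)bn+f_2bn=(1-f_2)bn+(f_2be_0)\,n .$$
The first term lies in $N(B)$. A left unit is $1-f_1\ge0$, because $(1-f_1)(1-f_2)=1-f_1-f_2+f_1f_2=1-f_2$; a right unit is $f_0$; and $(1-f_1)f_0=f_0-f_1f_0=0$. The factor $f_2be_0$ also lies in $N(B)$: a left unit is $f_3$, a right unit is $e_1$, and $f_3e_1=0$. So $bn\in N(B)+N(B)N(B)\subset J_0$.

**Step 2: $B/J$ is commutative.** We show that its irreducible representations are one-dimensional. Let $\pi$ be an irreducible representation of $B$ on $H$ with $\pi(J)=0$, extended unitally to $B^1$. Let $a=a^*\in B$ and suppose $\sigma(\pi(a))$ contains two distinct points. Choose continuous, compactly supported $h,k,h',k'\ge0$ on $\mathbb R$ with $h$ nonzero at the first point, $k$ nonzero at the second, $h'h=h$, $k'k=k$ and $h'k'=0$. For $b\in B$ the element $h(a)\,b\,k(a)$ lies in $N(B)$, with units $h'(a),k'(a)$. So $h(\pi(a))\pi(b)k(\pi(a))=0$ for all $b\in B$. Since $k(\pi(a))\ne0$, choose $\xi$ with $\zeta=k(\pi(a))\xi\neq0$. By irreducibility $\pi(B)\zeta$ is dense in $H$, so $h(\pi(a))=0$.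 This contradicts the choice of $h$. Hence $\pi(a)$ is a scalar for every self-adjoint $a$, all of $\pi(B)$ is scalar, and $\dim H=1$. The irreducible representations of $B/J$ separate its points, so $B/J$ is commutative. $\square$

**Lemma 4.3.** $I=J^\perp$ is a commutative closed ideal contained in the center of $B$.

*Proof.* By Fact 2.5, $I$ is a closed ideal with $I\cap J=0$. So $I$ embeds in $B/J$ and is commutative. Let $c\in I$; write $c=dd'$ with $d,d'\in I$ (every element of a $C^*$-algebra is such a product). For $m\in B$ the elements $md,d'm$ lie in $I$, so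
$$mc=(md)d'=d'(md)=(d'm)d=d(d'm)=cm.\qquad\square$$

**Example 4.4.** Let $A=C[0,1]$ and $E=C[0,1]\oplus C_0((\frac12,1])$, where $C_0((\frac12,1])$ is the set of continuous functions vanishing on $[0,\frac12]$. Then $B=\mathcal K(E)$ consists of all matrices $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $a\in C[0,1]$ and $b,c,d\in C_0((\frac12,1])$: the operator $\Theta_{u,v}$ has entries $u_i\bar v_j$, these matrices form a $C^*$-algebra, and each matrix with a single nonzero entry is some $\Theta_{u,v}$. For $t\le\frac12$ the map "take $a(t)$" is a character of $B$, which vanishes on each $n\in N(B)$ because $n^2=0$. For $g\in C_c((\frac12,1])$ choose $k\in C_c((\frac12,1])$, $k\ge0$, $kg=g$; then $ge_{12}\in N(B)$ with units $ke_{11},ke_{22}$, and similarly $ge_{21}\in N(B)$. Products give $ge_{11},ge_{22}\in J_0$. So $J=C_0((\frac12,1],M_2)$. An element of $J^\perp$ vanishes on $(\frac12,1]$, so $J^\perp=\{ae_{11}:a=0\text{ on }[\frac12,1]\}$. Note that $J+J^\perp\ne B$, since $a(\frac12)=0$ for its elements. But only $0$ is annihilated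 by both $J$ and $J^\perp$, and this is what the proofs use.

## 5. Local maps are $A$-linear: proof of Theorem A

Let $\theta:E\to F$ be local, and $J_0=J_0(A)$, $J=\overline{J_0}$, $I=J^\perp$.

**Step 1: $\theta(xj)=\theta(x)j$ for $x\in E$, $j\in J_0$.** This transfers the $M_2$ computation. The set of $j\in A$ with this property for all $x$ is a subalgebra, since $\theta(xjk)=\theta(xj)k=\theta(x)jk$. So let $j=n\in N(A)$ with units $e,f$. Since $(e+n)(n-f)=en-ef+n^2-nf=0$, Lemma 3.1 gives
$$\theta(xe)n-\theta(xe)f+\theta(xn)n-\theta(xn)f=0 .$$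
From $xe\cdot f=0$ and $xn\cdot n=0$ we get $\theta(xe)f=0$ and $\theta(xn)n=0$. So $\theta(xe)n=\theta(xn)f$. From $xn(1-f)=0$ we get $\theta(xn)f=\theta(xn)$, and from $x(1-e)\cdot n=0$ we get $\theta(x)n=\theta(xe)n$. Hence $\theta(xn)=\theta(x)n$.

**Step 2: vectors of $F$ are tested by $J_0$ and $I$.** *If $z\in F$ and $zJ_0=0$, then $\langle z,z\rangle\in I$; if moreover $zI=0$, then $z=0$.* Indeed $\langle z,z\rangle j=\langle z,zj\rangle=0$ for $j\in J_0$, hence for $j\in J$. And if $zI=0$, then $\langle z,z\rangle^2=\langle z,z\langle z,z\rangle\rangle=0$.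

So it remains to treat $I$. By Lemma 4.3, $I$ is commutative and central in $A$; identify $I=C_0(\Omega)$.

**Step 3: localizing at a point of $\Omega$.** We need seminorms on $F$ that see one point $\omega\in\Omega$. For $a\in A^1$ put
$$\tilde\omega(a)=\frac{(ag)(\omega)}{g(\omega)}\qquad\text{for any }g\in I\text{ with }g(\omega)\ne0 .$$
This does not depend on $g$, because $(ag)g'=(ag')g$ for $g,g'\in I$. It extends $\omega$, it is linear, and $\tilde\omega(1)=1$. It is multiplicative: $bg\in I$ is central, so $(ab)g^2=a(bg)g=(ag)(bg)$. Thus $\tilde\omega$ is a character of $A^1$, in particular a positive functional and a $*$-homomorphism. For fixed $a$ the function $\omega\mapsto\tilde\omega(a)$ is continuous on $\Omega$, being locally a quotient of continuous functions. For $y\in F$ put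
$$|y|_\omega=\tilde\omega(\langle y,y\rangle)^{1/2}.$$
This is a seminorm, as $\tilde\omega(\langle\cdot,\cdot\rangle)$ is a positive semidefinite form; $|y|_\omega\le\|y\|$; $\omega\mapsto|y|_\omega$ is continuous; and
$$|ya|_\omega=|y|_\omega\,|\tilde\omega(a)|\qquad(a\in A^1).\tag{1}$$
For $p$ in the commutative $C^*$-algebra $I+\mathbb C1\subset A^1$ write $p(\omega)=\tilde\omega(p)$.

**Step 4: what locality gives directly.** *If $p\in I+\mathbb C1$ vanishes on a neighborhood of $\omega$ in $\Omega$, then $|\theta(xp)|_\omega=0$ for all $x\in E$.* Choose $g\in I$ with $g(\omega)=1$ and support in that neighborhood. The element $pg\in I$ vanishes at every point of $\Omega$, so $pg=0$. Then $xp\cdot g=0$, so $\theta(xp)g=0$, and (1) gives $|\theta(xp)|_\omega=|\theta(xp)g|_\omega=0$.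

We want this when $p$ merely vanishes *at* $\omega$. One would approximate $p$ by functions vanishing near $\omega$; but this needs continuity of $\theta$, which we do not have. This is exactly the point where the derivative escapes: $p(t)=t$ vanishes at $0$ and $p'(0)\ne0$. The way out is to use the completeness of $I+\mathbb C1$: build a single element $q$ which, near points $\omega_n$ approaching the zero set, agrees with $np$.

**Step 5: vanishing at a point suffices.** *If $p\in I+\mathbb C1$ and $p(\omega_0)=0$, then $|\theta(xp)|_{\omega_0}=0$ for all $x\in E$.* Suppose not. By continuity there is $\delta>0$ such that $U=\{\omega:|\theta(xp)|_\omega>\delta\}$ is an open neighborhood of $\omega_0$. By Step 4, $p$ does not vanish identically on any nonempty open subset of $U$. For each $s>0$ the set $\{\omega\in U:|p(\omega)|<s\}$ is open and contains $\omega_0$, so it contains a point where $p\ne0$. Therefore we can choose successively $\omega_n\in U$ such that $r_n:=|p(\omega_n)|$ satisfies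
$$0<r_1<\tfrac14,\qquad 0<r_{n+1}<\tfrac14r_n .$$
Then $r_n<4^{-n}$, and the intervals $(r_n/2,2r_n)$ are pairwise disjoint since $2r_{n+1}<r_n/2$. Let $\eta_n:[0,\infty)\to[0,1]$ be continuous, supported in $(r_n/2,2r_n)$, and equal to $1$ near $r_n$. By the functional calculus for the normal element $p$, $\|n\,\eta_n(|p|)p\|\le2nr_n\le2n4^{-n}$. So
$$q=\sum_{n\ge1}n\,\eta_n(|p|)\,p$$
converges in $I+\mathbb C1$. At $\omega\in\Omega$ we have $q(\omega)=\sum_m m\,\eta_m(|p(\omega)|)\,p(\omega)$. For $\omega$ near $\omega_n$, $|p(\omega)|$ is near $r_n$, where $\eta_n=1$ and all other $\eta_m$ vanish. So $q-np$ vanishes on a neighborhood of $\omega_n$, and Step 4 gives $|\theta(xq)-n\theta(xp)|_{\omega_n}=0$. Hence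
$$\|\theta(xq)\|\ge|\theta(xq)|_{\omega_n}=n\,|\theta(xp)|_{\omega_n}>n\delta\qquad\text{for all }n,$$
which is absurd. (The derivative is not touched by this: for $p(t)=t$ at $0$, the difference quotient $q(r_n)/r_n=n$ is unbounded, so $q$ is continuous but not differentiable at $0$.)

**Step 6: $\theta(xc)=\theta(x)c$ for $x\in E$, $c\in I$.** Let $d=\theta(xc)-\theta(x)c$. For $j\in J_0$, Step 1 and $cj=0$ give $dj=\theta(xcj)-\theta(x)cj=0$. So $\langle d,d\rangle\in I$ by Step 2. For $\omega_0\in\Omega$ put $p=c-c(\omega_0)1$. Then $d=\theta(xp)-\theta(x)p$, since the terms with $c(\omega_0)$ cancel. By Step 5 and (1),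
$$|d|_{\omega_0}\le|\theta(xp)|_{\omega_0}+|\theta(x)|_{\omega_0}\,|p(\omega_0)|=0 .$$
So the element $\langle d,d\rangle$ of $I=C_0(\Omega)$ vanishes at every point, and $d=0$.

**Step 7: conclusion.** Let $x\in E$, $a\in A$, $z=\theta(xa)-\theta(x)a$. For $j\in J_0$ we have $aj\in J_0$ by Lemma 4.2, so Step 1 applied twice gives $zj=\theta(xaj)-\theta(xaj)=0$. For $c\in I$ we have $ac\in I$, so Step 6 applied twice gives $zc=0$. By Step 2, $z=0$. This proves Theorem A. $\square$

**Remark 5.1.** Only the algebraic $A^1$-module structure of $E$ was used; the series $q$ converges in $A^1$, not in $E$. So Theorem A holds for $E$ any complex right $A$-module, unital if $A$ is unital, and $F$ a Hilbert $A$-module.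

## 6. The identity $\langle x,v\rangle\langle\theta(u),\theta(y)\rangle=\langle\theta(x),\theta(v)\rangle\langle u,y\rangle$

Now let $\theta:E\to F$ be $A$-linear and orthogonality preserving, $E$ full. Put $\beta(x,y)=\langle\theta(x),\theta(y)\rangle$. Then
$$\beta(xa,yb)=a^*\beta(x,y)b,\qquad\beta(x,y)^*=\beta(y,x),\qquad \langle x,y\rangle=0\Rightarrow\beta(x,y)=0 .$$

The natural first attempt is to repeat the Hilbert space argument: if $\langle x,y\rangle=0$ and $\langle x,x\rangle=\langle y,y\rangle$, then $\langle x+y,x-y\rangle=0$ and so $\beta(x,x)=\beta(y,y)$. It stops because such pairs may not exist: for $E=C[0,1]$ over itself, $\bar fg=0$ and $|f|^2=|g|^2$ force $f=g=0$. In that module there is no room for two orthogonal vectors at a point, but there the theorem is trivial, as $\beta(f,g)=\bar f\beta(1,1)g$. The module of Example 4.4 has both behaviors, over different parts of $[0,1]$. The ideals of Section 4, taken now in $\mathcal K(E)$, separate the two.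

What should we aim at? If $\beta=w\langle\cdot,\cdot\rangle$ with $w$ central, then
$$\langle x,v\rangle\,\beta(u,y)=\beta(x,v)\,\langle u,y\rangle\qquad(x,v,u,y\in E).\tag{2}$$
Conversely, (2) is a cross-multiplied form of the claim, from which $w$ can be recovered as a quotient; this is done in Section 7. So we prove (2). Let
$$D(x,v,u,y)=\langle x,v\rangle\beta(u,y)-\beta(x,v)\langle u,y\rangle .$$
Since $\beta(u\langle v,x\rangle,y)=\langle x,v\rangle\beta(u,y)$ and $\beta(x,v\langle u,y\rangle)=\beta(x,v)\langle u,y\rangle$,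
$$D(x,v,u,y)=\beta(\Theta_{u,v}x,y)-\beta(x,\Theta_{u,v}^*y).\tag{3}$$
So (2) says that every $\Theta_{u,v}$ can be moved across $\beta$. Accordingly let
$$\mathcal R=\{T\in\mathcal L(E):\beta(Tx,y)=\beta(x,T^*y)\ \text{for all }x,y\in E\}.$$
This is a subalgebra, and it is $*$-closed: for $T\in\mathcal R$, $\beta(T^*x,y)=\beta(y,T^*x)^*=\beta(Ty,x)^*=\beta(x,Ty)$.

**Step 1: $J_0:=J_0(\mathcal K(E))\subset\mathcal R$.** It suffices to take $n\in N(\mathcal K(E))$ with units $e,f\in\mathcal K(E)^1\subset\mathcal L(E)$. Then $fn^*=n^*=n^*e$ and $(n^*)^2=0$. We use the same zero product as before, in adjoint form: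
$$(f+n)^*(e-n^*)=fe-fn^*+n^*e-(n^*)^2=0 .$$
Hence $\langle(f+n)x,(e-n^*)y\rangle=0$, and so
$$\beta(fx,ey)-\beta(fx,n^*y)+\beta(nx,ey)-\beta(nx,n^*y)=0 .$$
As $\langle fx,ey\rangle=\langle x,fey\rangle=0$ and $\langle nx,n^*y\rangle=\langle x,(n^*)^2y\rangle=0$, the first and last terms vanish. So $\beta(nx,ey)=\beta(fx,n^*y)$. Finally $\langle nx,(1-e)y\rangle=\langle x,n^*(1-e)y\rangle=0$ gives $\beta(nx,y)=\beta(nx,ey)$, and $\langle(1-f)x,n^*y\rangle=\langle x,(1-f)n^*y\rangle=0$ gives $\beta(x,n^*y)=\beta(fx,n^*y)$. Therefore $\beta(nx,y)=\beta(x,n^*y)$, that is, $n\in\mathcal R$.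

**Step 2: ideals of $A$ matching those of $\mathcal K(E)$.** Let $J=\overline{J_0}$ and $I'=J^\perp\subset\mathcal K(E)$; by Lemma 4.3, $I'$ is central in $\mathcal K(E)$. Let
$$A_0=\operatorname{span}\{\langle s,Tt\rangle:s,t\in E,\ T\in J_0\}.$$
It is an ideal of $A$, since $a\langle s,Tt\rangle b=\langle sa^*,T(tb)\rangle$. Let $J_A=\overline{A_0}$ and $I_A=J_A^\perp$. (In Example 4.4, $\langle s,Tt\rangle$ vanishes on $[0,\frac12]$, and $T=ge_{11}$, $s=t=(1,0)$ gives every $g\in C_c((\frac12,1])$. So $J_A=C_0((\frac12,1])$ and $I_A$ consists of the functions vanishing on $[\frac12,1]$.)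

**Step 3: $D(x,v,u,y)\in I_A$.** This confines the defect to the part that $J_0$ does not see. Write $D=D(x,v,u,y)$ and let $b=\langle s,Tt\rangle$ with $T\in J_0$. Then $Db=D(x,v,u,yb)$, and $yb=y\langle s,Tt\rangle=St$ with $S=\Theta_{y,s}T\in J_0$, because $J_0$ is an ideal of $\mathcal K(E)$. By Step 1, $\beta(u,St)=\beta(S^*u,t)$, and also $\langle u,St\rangle=\langle S^*u,t\rangle$. So $Db=D(x,v,S^*u,t)$. By (3) this is $0$, because $\Theta_{S^*u,v}=S^*\Theta_{u,v}\in J_0\subset\mathcal R$. Hence $DA_0=0$, $DJ_A=0$, and $D\in I_A$.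

**Step 4: $D(x,v,u,y)=0$ when $u,v$ live over $I_A$.** Let
$$E'=\{u\in E:\langle y,u\rangle\in I_A\ \text{for all }y\in E\}.$$
It contains $EI_A$. (In Example 4.4, testing with $y=(1,0)$ and $y=(0,y_2)$ shows that $E'$ consists of the $(u_1,0)$ with $u_1=0$ on $[\frac12,1]$.) Let $u,v\in E'$, $g=\Theta_{u,v}$. We claim $g\in I'$. For $T\in J_0$ and $y\in E$, the element $\langle y,Tu\rangle=\langle T^*y,u\rangle$ lies in $A_0\subset J_A$ by its first form and in $I_A$ by its second. So it is $0$, $Tu=0$, and $Tg=\Theta_{Tu,v}=0$. Hence $Jg=0$. So $g$ and $g^*$ commute with $\mathcal K(E)$.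

Now let $x,y\in E$ be arbitrary. By Fact 2.2 write $x=r\langle r,r\rangle=\Theta_{r,r}r$ and $y=s\langle s,s\rangle=\Theta_{s,s}s$, and put $b=\beta(r,s)$. The point of these factorizations is that centrality of $g$ can be applied to the compact operators $\Theta_{r,r}$ and $\Theta_{s,s}$:
$$gx=\Theta_{r,r}gr=r\langle r,gr\rangle,\qquad g^*y=\Theta_{s,s}g^*s=s\langle s,g^*s\rangle .$$
Therefore
$$\begin{aligned}\beta(gx,y)&=\langle gr,r\rangle\,b\,\langle s,s\rangle=\langle gr,\Theta_{rb,s}s\rangle=\langle r,g^*\Theta_{rb,s}s\rangle\\&=\langle r,\Theta_{rb,s}g^*s\rangle=\langle r,r\rangle\,b\,\langle s,g^*s\rangle=\beta(x,g^*y).\end{aligned}$$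
By (3), $D(x,v,u,y)=0$ for all $x,y\in E$ and $u,v\in E'$.

**Step 5: $D=0$ in general.** Let $x,v,u,y\in E$, $a\in I_A$, and let $(e_\lambda)$ be an approximate unit of $I_A$ with $0\le e_\lambda\le 1$. Since $ve_\lambda^{1/2},ue_\lambda^{1/2}\in EI_A\subset E'$, Step 4 gives
$$0=D(xa^*,ve_\lambda^{1/2},ue_\lambda^{1/2},y)=a\langle x,v\rangle\,e_\lambda\,\beta(u,y)-a\beta(x,v)\,e_\lambda\,\langle u,y\rangle .$$
As $a\langle x,v\rangle$ and $a\beta(x,v)$ lie in $I_A$, the limit is $a\,D(x,v,u,y)=0$. By Step 3 we may take $a=D^*$, so $D^*D=0$ and $D=0$. This proves (2).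

## 7. Boundedness and the multiplier $w$: end of the proof of Theorem B

We keep the notation of Section 6 and have (2) available.

**Step 1: $\theta$ is bounded.** We use the closed graph theorem. Let $x_n\to0$ and $\theta(x_n)\to z$. By (2),
$$\langle x,v\rangle\langle\theta(u),z\rangle=\lim\langle x,v\rangle\beta(u,x_n)=\lim\beta(x,v)\langle u,x_n\rangle=0 .$$
By fullness $A\langle\theta(u),z\rangle=0$, so $\langle\theta(u),z\rangle=0$ for all $u\in E$. Hence $\langle z,z\rangle=\lim\langle\theta(x_n),z\rangle=0$ and $z=0$. So $\theta$ is bounded; let $C=\|\theta\|$.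

**Step 2: $\beta$ is dominated by the inner product.** For $\varepsilon>0$ let $a=(\langle x,x\rangle+\varepsilon)^{-1/2}\in A^1$. Then $\langle xa,xa\rangle=a\langle x,x\rangle a\le1$, so $\|xa\|\le1$ and $a\beta(x,x)a=\langle\theta(xa),\theta(xa)\rangle\le C^2$. Multiplying by $a^{-1}$ on both sides, $\beta(x,x)\le C^2(\langle x,x\rangle+\varepsilon)$, and with $\varepsilon\to0$
$$0\le\beta(x,x)\le C^2\langle x,x\rangle .\tag{4}$$

**Step 3: the quotient $\psi$.** Let $S=\operatorname{span}\langle E,E\rangle$, a dense ideal of $A$. We define a linear map $\psi:S\to A$, which will be multiplication by $w$: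
$$\psi\Big(\sum\langle x_i,v_i\rangle\Big)=\sum\beta(x_i,v_i)\qquad\text{(finite sums)}.$$
It is well defined: if $\sum\langle x_i,v_i\rangle=0$, then by (2) $\sum\beta(x_i,v_i)\langle u,y\rangle=\sum\langle x_i,v_i\rangle\beta(u,y)=0$ for all $u,y$. So $\sum\beta(x_i,v_i)$ annihilates $S$, hence $A$, hence is $0$. Moreover $\psi(asb)=a\psi(s)b$ for $a,b\in A$, because $a\langle x,v\rangle b=\langle xa^*,vb\rangle$; and (2) gives
$$s\,\psi(t)=\psi(s)\,t\qquad(s,t\in S).\tag{5}$$

**Step 4: approximate units of a special form.** *Given $a_1,\dots,a_k\in A$ and $\varepsilon>0$, there is a finite sum $t=\sum_i\langle r_i,r_i\rangle$ with $r_i\in E$, $0\le t\le1$ and $\|a_j-a_jt\|<\varepsilon$ for all $j$.* We need this form because (4) controls $\psi$ exactly on sums of squares. Since $\|1-t\|\le1$, we may replace the $a_j$ by nearby elements of $S$; so let $a_j=\sum_i\langle x_{ij},v_{ij}\rangle$. Put $h=\sum_{i,j}\langle v_{ij},v_{ij}\rangle$ and, for $m\ge1$,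
$$t=h\big(\tfrac1m+h\big)^{-1}=\sum_{i,j}\langle r_{ij},r_{ij}\rangle,\qquad r_{ij}=v_{ij}\big(\tfrac1m+h\big)^{-1/2}.$$
Then $0\le t\le1$, $1-t=(1+mh)^{-1}$, and $\langle v_{ij},v_{ij}\rangle\le h$ gives
$$\|v_{ij}(1-t)\|^2\le\|(1-t)h(1-t)\|=\|h(1+mh)^{-2}\|\le\tfrac1m ,$$
since $\tau(1+m\tau)^{-2}\le\frac1m$ for $\tau\ge0$. So $a_j-a_jt=\sum_i\langle x_{ij},v_{ij}(1-t)\rangle\to0$ as $m\to\infty$.

**Step 5: $\|\psi(s)\|\le C^2\|s\|$ for $s\in S$.** For $t$ as in Step 4, (4) gives $0\le\psi(t)=\sum\beta(r_i,r_i)\le C^2t\le C^2$, so $\|\psi(t)\|\le C^2$. By (5), $\|\psi(s)t\|=\|s\,\psi(t)\|\le C^2\|s\|$. Choose a sequence of such $t$'s with $\psi(s)t\to\psi(s)$.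

**Step 6: the multiplier.** By Step 5, $\psi$ extends to a bounded map $\psi:A\to A$ with $\|\psi\|\le C^2$, and by continuity $\psi(ab)=a\psi(b)=\psi(a)b$ for $a,b\in A$. So $(\psi,\psi)$ is a double centralizer, and Fact 2.4 gives $w\in M(A)$ with
$$wa=\psi(a)=aw\qquad(a\in A).$$
It is central in $M(A)$: for $m\in M(A)$ and $a\in A$, $w(ma)=(ma)w=m(aw)=m(wa)$, so $(wm-mw)A=0$. By construction $\langle\theta(x),\theta(y)\rangle=\psi(\langle x,y\rangle)=w\langle x,y\rangle$.

**Step 7: $w\ge0$.** Let $a\in A$ and choose $t_n$ as in Step 4 with $a^*t_n\to a^*$. If $t_n=\sum_i\langle r_i,r_i\rangle$, then $a^*t_na=\sum_i\langle r_ia,r_ia\rangle$, so $\psi(a^*t_na)=\sum_i\beta(r_ia,r_ia)\ge0$. Hence $a^*wa=\psi(a^*a)=\lim\psi(a^*t_na)\ge0$. Represent $M(A)$ faithfully on a Hilbert space $H$ with $AH$ spanning a dense subspace. The case of an approximate unit in place of $a$ gives, for $\xi\in H$ and an approximate unit $(a_\lambda)$ of $A$, $\langle\xi,w\xi\rangle=\lim\langle a_\lambda\xi,wa_\lambda\xi\rangle\ge0$. So $w\ge0$, and Theorem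 B is proved. $\square$

The conjecture is proved as well: Theorem A makes $\theta$ $A$-linear, and Theorem B gives $u=w$.

## 8. Classification, norm and the non-full case: proof of Theorem C

Now $E$ need not be full. Since $a\langle x,y\rangle b=\langle xa^*,yb\rangle$, $I_E$ is a closed ideal of $A$, and $E$ is a full Hilbert $I_E$-module.

**Step 1: multipliers of $I_E$ acting on $E$.** We make sense of $xw^{1/2}$. By Fact 2.2 every $x\in E$ is $rk$ with $r\in E$, $k=\langle r,r\rangle\in I_E$. For $m\in M(I_E)$ put $xm=\lim_\lambda x(e_\lambda m)$ with $(e_\lambda)$ an approximate unit of $I_E$. If $x=rk$ with $k\in I_E$, then $x(e_\lambda m)=r(ke_\lambda m)\to r(km)$. So the limit exists, is linear in $x$, and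
$$(rk)m=r(km)\qquad(r\in E,\ k\in I_E).\tag{6}$$
Since $km\in I_E$, (6) gives $(xm)m'=x(mm')$. Also $\langle xm,ym'\rangle=m^*\langle x,y\rangle m'$, as the limit of $m^*e_\lambda\langle x,y\rangle e_{\lambda}m'$. So $E$ is a right $M(I_E)$-module.

We also need to commute central multipliers of $I_E$ with elements of $A$. *Let $c\in M(I_E)$ be central, $k\in I_E$, $a\in A$. Then*
$$a(ck)=c(ak),\qquad(ck)a=c(ka).\tag{7}$$
Write $k=k_1k_2$ with $k_i\in I_E$. Then $a(ck_1k_2)=a(k_1ck_2)=(ak_1)(ck_2)=c(ak_1)k_2=c(ak)$, using that $ak_1\in I_E$ commutes with $c$; and $(ck_1k_2)a=(ck_1)(k_2a)=c(k_1k_2a)$. Consequently, for $x=rk$, by (6) and (7),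
$$(xc)a=r\big((kc)a\big)=r\big((ck)a\big)=r\big(c(ka)\big)=r\big((ka)c\big)=(xa)c .\tag{8}$$

**Step 2: (1)⇒(2).** By Theorem A, $\theta$ is $A$-linear. Writing $x=r\langle r,r\rangle$ gives $\theta(x)=\theta(r)\langle r,r\rangle\in\overline{FI_E}$, the closed span of $FI_E$. This is a Hilbert $I_E$-module, because $\langle yk,y'k'\rangle=k^*\langle y,y'\rangle k'\in I_E$. Apply Theorem B over $I_E$ to $\theta:E\to\overline{FI_E}$.

**Step 3: (2)⇒(3).** First, $\theta$ is $A$-linear. For $x\in E$, $a\in A$ put $z=\theta(xa)-\theta(x)a$. By (2),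
$$\langle z,z\rangle=w\langle xa,xa\rangle-(w\langle xa,x\rangle)a-a^*(w\langle x,xa\rangle)+a^*(w\langle x,x\rangle)a .$$
By (7) each of the four products equals $w(a^*\langle x,x\rangle a)$, so $\langle z,z\rangle=0$ and $z=0$. Next, $w^{1/2}$ is a central positive element of $M(I_E)$, and
$$\langle xw^{1/2},yw^{1/2}\rangle=w^{1/2}\langle x,y\rangle w^{1/2}=w\langle x,y\rangle=\langle\theta(x),\theta(y)\rangle .\tag{9}$$
So $\|\theta(x)\|=\|xw^{1/2}\|$, and $xw^{1/2}\mapsto\theta(x)$ is a well defined linear map on $Ew^{1/2}$ that preserves inner products. By (8), $Ew^{1/2}$ is an $A$-submodule; since $\theta$ is $A$-linear, the map sends $(xw^{1/2})a=(xa)w^{1/2}$ to $\theta(xa)=\theta(x)a$. So it is $A$-linear, and it extends by continuity to $V$ on $\overline{Ew^{1/2}}$. For this $w$ no other $V$ is possible, since $V$ is isometric and prescribed on a dense set.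

**Step 4: (3)⇒(1).** By (8), $\theta(xa)=V((xw^{1/2})a)=\theta(x)a$, so $\theta$ is $A$-linear and hence local. Moreover
$$\langle\theta(x),\theta(y)\rangle=\langle xw^{1/2},yw^{1/2}\rangle=w\langle x,y\rangle,\tag{10}$$
so orthogonality is preserved.

**Step 5: uniqueness, norm, existence.** By (10), a $w$ as in (3) satisfies (2). By (2), $wk$ is determined for $k$ in the span of $\langle E,E\rangle$, which is dense in $I_E$, so $w$ is unique. Then $V$ is unique given $\theta$ by Step 3. From $\|\theta(x)\|^2=\|w\langle x,x\rangle\|\le\|w\|\,\|x\|^2$ we get $\|\theta\|^2\le\|w\|$. Conversely, Section 7 applied over $I_E$ produces, by uniqueness, this same $w$, with $wk=\psi(k)$ and $\|\psi\|\le\|\theta\|^2$; so $\|w\|=\sup_{\|k\|\le1}\|wk\|\le\|\theta\|^2$. Finally, for any central positive $w\in M(I_E)$ the map $x\mapsto xw^{1/2}$ of $E$ to itself satisfies (2), by the first two equalities in (9). This proves Theorem C. $\square$
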